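\title{A convex subset of a spherical building with circumradius greater than $\pi/2$ that is not a building}

\begin{abstract}
Must a nonempty convex subset of a spherical building either have circumradius at most $\pi/2$ or be a spherical building itself? We show that the answer is no. In the spherical join of $N=10^8$ discrete sets with $N$ points each, we construct a compact convex set with nonempty interior whose circumradius exceeds $\pi/2$ and which contains a point without antipode. The set is a perturbation of a closed ball of radius $\pi/2$: in each apartment of a covering family the ball is tilted in a way that depends on the apartment. The compatibility conditions between the tilts are encoded in a combinatorial game, and the core of the proof is the analysis of an explicit rule that wins this game. Taking joins gives counterexamples in every dimension at least $N-1$ and in Tits boundaries of symmetric spaces.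
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B$ be a spherical building in the geometric sense: a CAT(1) space, with metric $d$, that carries a system of isometrically embedded unit spheres, the apartments, subject to two axioms recalled in Section~\ref{sec:prelim}. The Tits boundary of a symmetric space of noncompact type is a typical example. Thickness is not required, so a round sphere is a spherical building. A subset $C\subset B$ is \emph{convex} if for any $x,y\in C$ with $d(x,y)<\pi$ the unique geodesic segment from $x$ to $y$ lies in $C$; it need not be a subcomplex. The \emph{circumradius} of a nonempty set $C$ is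
\[
\operatorname{rad}(C)=\inf_{x\in C}\,\sup_{y\in C} d(x,y).
\]
The following question is posed by Kleiner and Leeb \cite{KL04}.

\begin{quote}
\emph{Let $C$ be a nonempty convex subset of a spherical building $B$. If $C$ does not have circumradius at most $\pi/2$, must $C$ be a spherical building?}
\end{quote}

Here $C$ carries the metric induced from $B$, and it is called a spherical building if it admits some building structure of its own, thick or not, which need not be related to the simplicial structure of $B$.

The two alternatives describe opposite shapes. The inequality $\operatorname{rad}(C)\le\pi/2$ says that $C$ fits, up to an arbitrarily small error, into a ball of radius $\pi/2$ about one of its own points, as a hemisphere does. In a building every point lies in an apartment and so has an \emph{antipode}, a point at distance $\pi$; the circumradius of a building is $\pi$. A positive answer would in particular forbid all values strictly between $\pi/2$ and $\pi$. The simplest cases support this guess. A $0$-dimensional building is a set with at least two points and all distances equal to $\pi$, and a nonempty subset of it is either a point, of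 circumradius $0$, or again a $0$-dimensional building. Closed convex subsets of round spheres behave in the same way.

\begin{example}\label{ex:sphere}
Let $C$ be a nonempty closed convex subset of the unit sphere in $\mathbb R^{n+1}$. Then $K=\{rx: r\ge0,\ x\in C\}$ is a closed convex cone. If $K$ is a linear subspace, then $C$ is a great sphere, which is a building. Otherwise let $U$ be the linear span of $K$ and let $P\colon U\to K$ be the nearest point projection. For $u\in U$ and $y\in K$ the point $P(u)+y$ lies in $K$, so $\langle u-P(u),y\rangle\le0$. Choose $u\in U\setminus K$ and put $z=P(u)-u\ne0$; then $\langle z,y\rangle\ge0$ for all $y\in K$. Put $v=P(z)$; then $\langle v,y\rangle\ge\langle z,y\rangle\ge0$ for all $y\in K$. If $v$ were $0$, we would also have $\langle z,y\rangle\le 0$ on $K$, so $z\in U$ would be orthogonal to $U$, which is impossible. Hence $v/|v|\in C$ is within distance $\pi/2$ of every point of $C$, and $\operatorname{rad}(C)\le\pi/2$.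
\end{example}

A join of $0$-dimensional buildings combines these two cases, since its apartments are round spheres and its branching is that of discrete sets. The alternative nevertheless fails in such joins.

\begin{theorem}\label{thm:main}
Let $N=10^8$ and let $B=Y_1*\cdots*Y_N$ be the spherical join of $N$ zero-dimensional buildings with $N$ points each; it is a compact, finite, thick spherical building of dimension $N-1$. There is a compact convex set $C\subset B$ with nonempty interior such that:
\begin{enumerate}
\item[(1)] there is $\rho>0$ such that every $v\in B$ has some $y\in C$ with $d(v,y)\ge\pi/2+\rho$; in particular $\operatorname{rad}(C)>\pi/2$;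
\item[(2)] some $\bar c\in C$ satisfies $d(\bar c,y)<\pi$ for all $y\in C$. Hence $C$ is not a spherical building, and $C$ is contractible.
\end{enumerate}
\end{theorem}

So the answer to the question is no. Property (1) excludes a center for $C$ even if the center may lie anywhere in $B$, and property (2) excludes every building structure on $C$ at once, because $\bar c$ has no antipode in $C$.

\begin{theorem}\label{thm:join}
Let $N=10^8$ and $\hat B=\hat Y_1*\cdots*\hat Y_N*B'$, where the $\hat Y_i$ are zero-dimensional buildings with at least $N$ points and $B'$ is a spherical building or empty. Then $\hat B$ contains a closed convex subset $\hat C$ that satisfies \textup{(1)} with $\hat B$ in place of $B$ and the first sentence of \textup{(2)}; it is not a spherical building. Consequently there are counterexamples in every dimension $\ge N-1$, in finite thick buildings, and in the Tits boundary $\partial_T\big((\mathbb H^2)^N\times X'\big)$ for every symmetric space $X'$ of noncompact type.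
\end{theorem}

The value of $N$ is chosen for convenience and the constants are not optimized; we make no claim about the smallest dimension in which the alternative fails.

The proof has a geometric half and a combinatorial half. Section~\ref{sec:cones} works in the Euclidean cone over $B$, a product of $N$ trees, and reduces Theorem~\ref{thm:main} to finding a family of convex cones in $\mathbb R^N$, one for each flat of a covering family, subject to two conditions. Section~\ref{sec:game} turns these conditions into a game and states a rule for playing it; Section~\ref{sec:star} proves that the rule wins. Section~\ref{sec:join} deduces Theorem~\ref{thm:join}.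

\section{Buildings, cones and joins}\label{sec:prelim}

\subsection*{Curvature bounds}
A metric space is CAT(0) if any two points are joined by a geodesic segment and, in every geodesic triangle, the distance between two points on the sides is at most the distance between the corresponding points of the Euclidean triangle with the same side lengths. It is CAT(1) if the same holds with the unit sphere $S^2$ in place of the plane, where segments are required only between points at distance $<\pi$ and only triangles of perimeter $<2\pi$ are compared. We use the following textbook facts. In a CAT(1) space, points at distance $<\pi$ are joined by a unique segment. In a CAT(0) space, any two points $v,v'$ are joined by a unique segment $[v,v']$, and the point of $[v,v']$ at parameter $t\in[0,1]$, that is, at distance $t\operatorname{dist}(v,v')$ from $v$, depends continuously on $(v,v',t)$. A subset of a CAT(0) space is \emph{convex} if it contains $[v,v']$ with $v$ and $v'$. A finite product of CAT(0) spaces with the $\ell^2$ metric is CAT(0), and the coordinates of the point of $[v,v']$ at parameter $t$ are the points of the segments $[v_i,v_i']$ at parameter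 $t$.

\subsection*{Spherical buildings}
Let $S$ be a unit sphere of dimension $n\ge0$ with its angular metric, where $S^0$ consists of two points at distance $\pi$, and let $W$ be a finite group of isometries of $S$ generated by reflections. A \emph{spherical building} of dimension $n$ modeled on $(S,W)$ is a CAT(1) space $B$ with a collection of isometric embeddings $S\to B$, called charts, that is closed under precomposition with $W$ and satisfies two axioms: any two points of $B$ lie in the image of a common chart, and for any two charts $\iota,\iota'$ the map $\iota^{-1}\circ\iota'$, where defined, is the restriction of an element of $W$. The images of charts are the \emph{apartments}. It follows that all distances in $B$ are at most $\pi$ and that every point of $B$ has an antipode. The second fact is the only obstruction we use to show that a space is not a building.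

A set $Y$ with at least two points and all distances between distinct points equal to $\pi$ is a $0$-dimensional building, modeled on $S^0$ with $W=\{\pm1\}$; the charts are all injections $S^0\to Y$.

\subsection*{Cones and joins}
We recall these constructions from \cite[I.5]{BH}. Let $Y$ be a metric space of diameter at most $\pi$. Its \emph{Euclidean cone} $\operatorname{Cone}(Y)$ consists of an apex $0$ and the points $ry$ with $r>0$, $y\in Y$. Put $|ry|=r$, $|0|=0$, and
\[
\langle ry,r'y'\rangle=rr'\cos d(y,y'),\qquad \langle 0,\cdot\rangle=\langle\cdot,0\rangle=0 .
\]
The metric of the cone is given by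
\begin{equation}\label{eq:conemetric}
\operatorname{dist}(v,v')^2=|v|^2+|v'|^2-2\langle v,v'\rangle .
\end{equation}
We identify $Y$ with the unit sphere $\{|v|=1\}$; there $\langle y,y'\rangle=\cos d(y,y')$ and $\operatorname{dist}=2\sin(d/2)$, so both metrics define the same topology on $Y$. The cone over a unit sphere is a Euclidean space, and the cone over a CAT(1) space is CAT(0). The cone over the empty set is $\{0\}$.

The \emph{spherical join} $Y_1*\cdots*Y_N$ is the unit sphere of the $\ell^2$ product $\prod_i\operatorname{Cone}(Y_i)$, with the metric defined by $\cos d(v,v')=\sum_i\langle v_i,v_i'\rangle$. Its cone is $\prod_i\operatorname{Cone}(Y_i)$, and by \eqref{eq:conemetric} the product $\langle v,v'\rangle$ on this cone is $\sum_i\langle v_i,v_i'\rangle$. Joins of spherical buildings are spherical buildings \cite[Sect.~3]{KL97}. When the $Y_i$ are $0$-dimensional, the apartments of the join are the spheres $\{y_1,y_1'\}*\cdots*\{y_N,y_N'\}$ with $y_i\ne y_i'$ in $Y_i$, of dimension $N-1$, and the chambers are the simplices $\{y_1\}*\cdots*\{y_N\}$. A face of codimension one omits one index $i$ and lies in $|Y_i|$ chambers. So the join is \emph{thick}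 (every such face lies in at least three chambers) if all $|Y_i|\ge3$, and it is \emph{finite} (it has finitely many chambers), hence compact, if all $Y_i$ are finite.

A \emph{cone} in $\operatorname{Cone}(B)$ is a subset that contains $0$ and contains $r'y$ for all $r'>0$ whenever it contains $ry$. Convex subsets of $B$ will be produced from convex cones.

\begin{lemma}\label{lem:cone}
Let $B$ be a spherical building and $K\subset\operatorname{Cone}(B)$ a closed convex cone. Then $C=K\cap B$ is closed and convex in $B$. If some $\bar c\in C$ has no antipode in $C$, then $C$ is contractible.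
\end{lemma}

\begin{proof}
The set $C$ is closed because the two metrics on $B$ define the same topology. Let $y,y'\in C$ with $d(y,y')<\pi$, and let $\Sigma$ be an apartment containing both. The cone over $\Sigma$ is a Euclidean space isometrically embedded in $\operatorname{Cone}(B)$, so by uniqueness $[y,y']$ is the Euclidean segment. It misses $0$, since $y$ and $y'$ are not opposite, and the radial projection $v\mapsto v/|v|$ maps it onto the great arc from $y$ to $y'$ in $\Sigma$, which is the geodesic of $B$. As $K$ is a convex cone, this arc lies in $C$. If $\bar c$ has no antipode in $C$, send $(y,t)\in C\times[0,1]$ to the radial projection of the point of $[y,\bar c]$ at parameter $t$. This map is defined, continuous, takes values in $C$, and contracts $C$ to $\bar c$.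
\end{proof}

\section{Convex cones in a product of trees}\label{sec:cones}

In this section $N\ge2$ is arbitrary. Put $V=\{1,\dots,N\}$, let $e_1,\dots,e_N$ be the standard basis of $\mathbb R^V$, and let $\mathbf 1=(1,\dots,1)$.

\subsection*{Leaves, labelings and flats}
Name the $N$ points of $Y_i$ by
\[
Y_i=\{+\}\cup(V\setminus\{i\}).
\]
The cone $T_i=\operatorname{Cone}(Y_i)$ is a tree: $N$ rays, which we call \emph{leaves}, indexed by $Y_i$ and glued at $0$. For points at radii $r,r'$ the product is $rr'$ if they lie on the same leaf and $-rr'$ otherwise, and a segment between different leaves passes through $0$. The cone over $B=Y_1*\cdots*Y_N$ is $X=\prod_iT_i$.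

A \emph{labeling} is a map $\ell\colon V\to V$ with $\ell(i)\ne i$ for all $i$; we say that $i$ \emph{points to} $\ell(i)$. Let $\mathcal L$ be the finite set of labelings. In $T_i$ the leaves $+$ and $\ell(i)$ form a line, so $\ell$ determines an isometric embedding $\varphi_\ell\colon\mathbb R^V\to X$: the $i$-th coordinate of $\varphi_\ell(x)$ is the point of leaf $+$ at radius $x_i$ if $x_i\ge0$, and the point of leaf $\ell(i)$ at radius $-x_i$ if $x_i<0$. The map $\varphi_\ell$ preserves norms and commutes with scaling, the flats $\varphi_\ell(\mathbb R^V)$ cover $X$, and $\varphi_\ell(x)=\varphi_{\ell'}(x')$ if and only if $x=x'$ and $\ell,\ell'$ agree at all $i$ with $x_i<0$. A labeling $\ell$ is a \emph{star centered at $k$} if $\ell(j)=k$ for all $j\ne k$; the label $\ell(k)$ is arbitrary.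

\subsection*{Test points}
To obtain property (1) it suffices to put into $C$ finitely many points such that every point of $B$ is far from one of them. In $\mathbb R^V$ a natural choice is the following. Fix $0<\alpha<N-1$ and let $g^k=\alpha e_k-\sum_{j\ne k}e_j$. Then
\begin{equation}\label{eq:relation}
(N-1-\alpha)\,\mathbf 1+\sum_{k}g^k=0,\qquad g^k+\mathbf 1=(\alpha+1)e_k .
\end{equation}
The vectors $\mathbf 1,g^1,\dots,g^N$ thus span $\mathbb R^V$ and satisfy a linear relation with positive coefficients, so every nonzero vector makes an obtuse angle with one of them. Inside a single flat this is of no use: by the same relation, a convex cone containing the $g^k$ contains $-\mathbf 1$, the antipode of $\mathbf 1$. In $X$ we can place the negative coordinates of different $g^k$ on different leaves. This is why the leaves of $T_j$ other than $+$ are named by the elements $k\ne j$: leaf $k$ of $T_j$ receives the $j$-th coordinate of the $k$-th test point. Define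
\[
c=\varphi_\ell(\mathbf 1)\quad(\ell\text{ arbitrary}),\qquad q^k=\varphi_\ell(g^k)\quad(\ell\text{ a star centered at }k),
\]
which do not depend on the choices, and let $\bar c=c/|c|$ and $\bar q^k=q^k/|q^k|$ be the corresponding points of $B$. Spreading the test points over different leaves does not weaken the obtuse angle property. For use in Theorem~\ref{thm:join} we allow additional leaves.

\begin{lemma}\label{lem:test}
There is $\kappa\in(0,1]$, depending only on $N$ and $\alpha$, with the following property. If $\hat Y_i\supset Y_i$ are $0$-dimensional buildings and $\hat X=\prod_i\operatorname{Cone}(\hat Y_i)\supset X$, then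
\[
\min\{\langle v,\bar c\rangle,\langle v,\bar q^1\rangle,\dots,\langle v,\bar q^N\rangle\}\le-\kappa|v|\qquad\text{for all }v\in\hat X .
\]
\end{lemma}

\begin{proof}
Let $v_i$ be at radius $r_i$, and define $s\in\mathbb R^V$ by $s_i=r_i$ if $v_i$ lies on leaf $+$ and $s_i=-r_i$ otherwise. Then $|s|=|v|$ and $\langle v,c\rangle=\langle s,\mathbf 1\rangle$. The $k$-th coordinate of $q^k$ lies on leaf $+$ at radius $\alpha$, so its product with $v_k$ is $\alpha s_k$. For $j\ne k$ the $j$-th coordinate of $q^k$ lies on leaf $k$ at radius $1$. Its product with $v_j$ is $-r_j=-s_j$ if $v_j$ is on leaf $+$, it is $r_j=-s_j$ if $v_j$ is on leaf $k$, and it is $-r_j\le r_j=-s_j$ on any other leaf. Hence $\langle v,q^k\rangle\le\langle s,g^k\rangle$.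

It remains to treat $\mathbb R^V$. The function $f(s)=\min\{\langle s,\mathbf 1\rangle/|\mathbf 1|,\ \langle s,g^k\rangle/|g^k|: k\in V\}$ is continuous and positively homogeneous. If $f(s)\ge0$, the first relation in \eqref{eq:relation}, whose coefficients are positive because $\alpha<N-1$, forces $\langle s,\mathbf 1\rangle=\langle s,g^k\rangle=0$ for all $k$, and the second gives $s=0$. So the maximum of $f$ on the unit sphere is a negative number $-\kappa\geq-1$.
\end{proof}

\subsection*{Gluing cones along the flats}
We now look for a convex cone $K\subset X$ that contains the test points but no antipode of $c$. We prescribe its trace $K_\ell$ in each flat, and we describe $K_\ell$ by the inner normals of the half-spaces that cut it out.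

\begin{proposition}\label{prop:reduction}
Let $0<\alpha<N-1$. Suppose that for each $\ell\in\mathcal L$ we are given a convex cone $\Lambda_\ell\subset\mathbb R^V_{\ge0}$ with $\Lambda_\ell\ne\{0\}$, such that:
\begin{enumerate}
\item[(L1)] $\Lambda_\ell\subset\Lambda_{\ell'}+\mathbb R_{\ge0}e_i$ for every ordered pair $\ell,\ell'$ of labelings that differ only at $i$;
\item[(L2)] if $\ell$ is a star centered at $k$, then $\alpha\lambda_k\ge\sum_{j\ne k}\lambda_j$ for all $\lambda\in\Lambda_\ell$.
\end{enumerate}
Let $K_\ell=\{x\in\mathbb R^V:\langle\lambda,x\rangle\ge0\text{ for all }\lambda\in\Lambda_\ell\}$ and $K=\bigcup_{\ell}\varphi_\ell(K_\ell)$. Then $K$ is a closed convex cone in $X$ that contains $c,q^1,\dots,q^N$, and $C=K\cap B$ is a compact convex set with nonempty interior that has properties \textup{(1)} and \textup{(2)} of Theorem~\ref{thm:main}.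
\end{proposition}

\begin{proof}
Each $K_\ell$ is a closed convex cone, so $K$ is a closed cone, being a finite union of closed cones. Two properties of the $K_\ell$ carry the proof.
\begin{enumerate}
\item[(K1)] $\mathbb R^V_{\ge0}\subset K_\ell$, and therefore $K_\ell+\mathbb R^V_{\ge0}\subset K_\ell$. This holds because $\Lambda_\ell\subset\mathbb R^V_{\ge0}$.
\item[(K2)] If $x\in K_\ell$ and $\ell,\ell'$ differ only at indices $i$ with $x_i\ge0$, then $x\in K_{\ell'}$.
\end{enumerate}
For (K2) we may change one label at a time, so let $\ell,\ell'$ differ only at $i$. By (L1) for the pair $(\ell',\ell)$, every $\lambda'\in\Lambda_{\ell'}$ has the form $\lambda+se_i$ with $\lambda\in\Lambda_\ell$ and $s\ge0$, and then $\langle\lambda',x\rangle=\langle\lambda,x\rangle+sx_i\ge0$. Property (K2) says that the cones agree where the flats overlap: $\varphi_\ell(x)\in K$ if and only if $x\in K_\ell$.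

\emph{Convexity.} Let $x\in K_\ell$ and $y\in K_{\ell'}$. The difficulty is that the segment from $\varphi_\ell(x)$ to $\varphi_{\ell'}(y)$ need not lie in any of the flats. We show that each of its points is a convex combination, inside a suitable flat, of points obtained from $x$ and $y$ by reflecting some negative coordinates. If $x_i\ge0$, replace $\ell(i)$ by $\ell'(i)$; if $x_i<0$ and $y_i\ge0$, replace $\ell'(i)$ by $\ell(i)$. This changes neither the two points nor, by (K2), the memberships. So we may assume that $x_i<0$ and $y_i<0$ on the set $I$ where $\ell$ and $\ell'$ differ. Fix $t\in[0,1]$ and let $z$ be the point of the segment at parameter $t$. Put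
\[
I_1=\{i\in I:(1-t)|x_i|\ge t|y_i|\},\qquad I_2=I\setminus I_1,
\]
and let $\ell''$ equal $\ell'$ on $I_2$ and $\ell$ elsewhere. For $i\in I$ the segment in $T_i$ runs down leaf $\ell(i)$ to $0$ and up leaf $\ell'(i)$. So $z_i$ lies on leaf $\ell(i)$ at radius $(1-t)|x_i|-t|y_i|$ if $i\in I_1$, and on leaf $\ell'(i)$ at radius $t|y_i|-(1-t)|x_i|$ if $i\in I_2$. For $i\notin I$ both endpoints lie on the line formed by the leaves $+$ and $\ell(i)=\ell'(i)$. Hence $z=\varphi_{\ell''}\big((1-t)\tilde x+t\tilde y\big)$, where $\tilde x$ arises from $x$ by replacing $x_i$ by $|x_i|$ on $I_2$, and $\tilde y$ arises from $y$ by replacing $y_i$ by $|y_i|$ on $I_1$. By (K1), $\tilde x\in K_\ell$ and $\tilde y\in K_{\ell'}$. The labelings $\ell,\ell''$ differ only on $I_2$, where $\tilde x\ge0$, and $\ell',\ell''$ differ only on $I_1$, where $\tilde y\ge0$. By (K2) both $\tilde x$ and $\tilde y$ lie in the convex cone $K_{\ell''}$, so $z\in K$.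

By Lemma~\ref{lem:cone}, $C$ is closed and convex in the compact space $B$. By (K1), $K$ contains every point whose coordinates all lie on the leaves $+$. These points form a neighborhood of $c$ in $X$ and of $\bar c$, so $\bar c$ is an interior point of $C$.

\emph{Property (1).} Condition (L2) says that $\langle\lambda,g^k\rangle\ge0$ for $\lambda\in\Lambda_\ell$ when $\ell$ is a star centered at $k$, so $q^k\in K$. By Lemma~\ref{lem:test}, every $v\in B$ has $y\in\{\bar c,\bar q^1,\dots,\bar q^N\}\subset C$ with $\cos d(v,y)\le-\kappa$, and (1) holds with $\rho=\arcsin\kappa$.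

\emph{Property (2).} Let $y=\varphi_\ell(x)\in C$ with $x\in K_\ell$ and $|x|=1$. Then $\cos d(\bar c,y)=\langle\mathbf 1,x\rangle/\sqrt N$, and by the equality case of the Cauchy--Schwarz inequality this equals $-1$ only if $x=-\mathbf 1/\sqrt N$. In that case $-\sum_i\lambda_i\ge0$ for all $\lambda\in\Lambda_\ell$, which contradicts $\{0\}\ne\Lambda_\ell\subset\mathbb R^V_{\ge0}$. So $\bar c$ has no antipode in $C$. Therefore $C$ is not a building, and it is contractible by Lemma~\ref{lem:cone}.
\end{proof}

\begin{example}\label{ex:hemisphere}
Take $\Lambda_\ell=\mathbb R_{\ge0}\mathbf 1$ for all $\ell$. Then (L1) holds, and (L2) holds with equality for the excluded value $\alpha=N-1$. Here $K=\{v:\langle v,c\rangle\ge0\}$, and $C$ is the closed ball of radius $\pi/2$ about $\bar c$, of circumradius at most $\pi/2$. No choice with $\Lambda_\ell=\Lambda$ independent of $\ell$ reaches $\alpha<N-1$: summing (L2) over $k$ gives $\alpha\sum_i\lambda_i\ge(N-1)\sum_i\lambda_i$, so $\Lambda=\{0\}$. For $N=2$ there is only one labeling, so the hypotheses cannot be met, in agreement with Example~\ref{ex:sphere}, since $B$ is then a circle.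
\end{example}

The example shows what to look for. The ball misses the hypotheses only by the strict inequality $\alpha<N-1$, so we perturb it: the normals $\lambda$ stay close to $\mathbf 1$, but in the flat of a star they tilt slightly toward the center.

\section{The relabeling game}\label{sec:game}

\subsection*{From cones to a game}
Write a normal as $\lambda=(e^{\varepsilon\mu_i})_{i\in V}$ with $\varepsilon>0$ small, and call $\mu_i$ the \emph{height} of $i$. Condition (L1) holds if each generator of $\Lambda_\ell$ yields a generator of $\Lambda_{\ell'}$ by lowering $\mu_i$ alone, whenever $\ell'$ differs from $\ell$ only at $i$. To first order in $\varepsilon$, condition (L2) asks that the center of a star be higher than the average of the other elements by a definite amount, and the first order term dominates if the differences of heights stay bounded. This leads to a game.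

A \emph{position} is a pair $(\ell,\mu)\in\mathcal L\times\mathbb R^V$. A \emph{move} $(i,b)$, with $b\in V\setminus\{i\}$, replaces $\ell(i)$ by $b$ and $\mu_i$ by a number $\mu_i'\le\mu_i$, and changes nothing else; $i$ is the \emph{mover}. An adversary chooses the moves, and we choose a rule that determines $\mu_i'$. We win if the differences of heights stay bounded and every star has a high center. The difficulty is that heights never increase: an element that has been lowered can become a high center only if the others descend even further. For three elements this destroys boundedness.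

\begin{example}\label{ex:three}
Let $N=3$, and take any rule under which every reachable star, with center $w$, satisfies $\sum_{x\ne w}(\mu_x-\mu_w)\le-\gamma$ for a fixed $\gamma>0$. Consider such a star, let $j=\ell(w)$, let $k$ be the third element, and put $g=\mu_j-\mu_w$. The star inequality reads $\mu_w-\mu_k\ge g+\gamma$. The adversary plays $(w,k)$. The labeling is still a star centered at $w$, so the new height satisfies $2\mu_w'\ge\mu_j+\mu_k+\gamma$. The adversary then plays $(j,k)$, which produces a star centered at $k$ with $\ell(k)=w$. The new value of $g$ is
\[
\mu_w'-\mu_k\ge\tfrac12\big(\mu_j-\mu_k+\gamma\big)=\tfrac12\big(g+(\mu_w-\mu_k)+\gamma\big)\ge g+\gamma .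
\]
Repeating these two moves makes $g$ unbounded, so no rule wins this game for $N=3$.
\end{example}

For large $N$ a change of center takes at least $N-2$ moves, and the descent can be shared among many elements.

\subsection*{The rule}
From now on
\[
N=10^8,\qquad m=10^5,\qquad \beta=\frac{5}{4(N-1)},
\]
so that $\beta(N-1)=\frac54$, $\beta N\le\frac43$ and $\beta\le1.3\cdot10^{-8}$. For $I\subset V$ with $|I|\ge m$ let $M_I(\mu)$ be the mean of the $m$ largest values of $\mu$ on $I$, equivalently the maximum of the means over $m$-element subsets of $I$. It is monotone in $\mu$ and in $I$. If $\theta$ is the $m$-th largest value of $\mu$ on $I$ and $i\notin I$, then adding $i$ replaces $\theta$ by $\mu_i$ exactly when $\mu_i>\theta$, so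
\begin{equation}\label{eq:add}
M_{I\cup\{i\}}(\mu)=M_I(\mu)+\tfrac1m(\mu_i-\theta)^+,\qquad t^+=\max\{t,0\}.
\end{equation}
At a move of $i$ in position $(\ell,\mu)$ let
\[
S=\{j:\ell(j)=i\},\qquad F=M_{V\setminus\{i\}}(\mu)-1,\qquad p=\sum_{j\in S}(\mu_j-F),\qquad u=\beta p,
\]
and set
\[
\mu_i'=\min\{\mu_i,\;F+u\}.
\]
We call $F$ the \emph{floor}, $p$ the \emph{support} and $u$ the \emph{lift} of the move. The mover drops to the floor, one unit below the top of the others, except that it is held up in proportion to the total height above the floor of the elements that point to it. The move is \emph{effective} if $F+u\le\mu_i$. An ineffective move leaves $\mu$ unchanged, and $\mu_i'\le F+u$ in all cases.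

The game starts at $(\ell^{\rm in},0)$, where $\ell^{\rm in}(j)=j+1$ for $j<N$ and $\ell^{\rm in}(N)=1$. All that matters is that $\ell^{\rm in}$ is not a star; a star with all heights equal would violate (ii) below. Let $\mathcal S$ be the set of positions reachable by finite sequences of moves.

\begin{proposition}\label{prop:game}
For every $(\ell,\mu)\in\mathcal S$:
\begin{enumerate}
\item[(i)] $\max\mu-\min\mu\le m$;
\item[(ii)] if $\ell$ is a star centered at $w$, then $\sum_{j\ne w}(\mu_j-\mu_w)\le-\frac14$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:game}]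
Let $\varepsilon=1/(8m^2N)$ and $\alpha=N-1-\varepsilon/8$. Let $\Lambda_\ell$ be the convex cone generated by the vectors $(e^{\varepsilon\mu_i})_{i\in V}$ with $(\ell,\mu)\in\mathcal S$. Every labeling is reached by changing labels one at a time, so $\{0\}\ne\Lambda_\ell\subset\mathbb R^V_{\ge0}$.

For (L1), let $\ell,\ell'$ differ only at $i$ and let $(\ell,\mu)\in\mathcal S$. The move $(i,\ell'(i))$ leads to $(\ell',\mu')\in\mathcal S$ with $\mu'_i\le\mu_i$ and $\mu'_j=\mu_j$ for $j\ne i$. So the generator defined by $\mu$ lies in $\Lambda_{\ell'}+\mathbb R_{\ge0}e_i$. This set is a convex cone, so it contains $\Lambda_\ell$.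

For (L2), let $\ell$ be a star centered at $k$, let $(\ell,\mu)\in\mathcal S$, and put $t_j=\mu_j-\mu_k$. Then $|\varepsilon t_j|\le\varepsilon m\le1$ by (i) and $\sum_{j\ne k}t_j\le-\frac14$ by (ii). Since $e^t\le1+t+t^2$ for $|t|\le1$,
\[
\sum_{j\ne k}e^{\varepsilon t_j}\le N-1-\frac\varepsilon4+\varepsilon^2m^2N=N-1-\frac\varepsilon8=\alpha .
\]
Multiplying by $e^{\varepsilon\mu_k}$ gives (L2) for the generators, hence for the cone. Proposition~\ref{prop:reduction} applies.
\end{proof}

\subsection*{The floor}
Part (i) of Proposition~\ref{prop:game} follows from the fact that nothing ever falls below the floor.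

\begin{lemma}\label{lem:floor}
\begin{enumerate}
\item[(a)] In every reachable position, $\mu_j\ge M_V(\mu)-1$ for all $j$.
\item[(b)] At every move from a reachable position, $\mu_j\ge F$ for all $j$, the $m$ largest of the numbers $\mu_j-F$ $(j\ne i)$ have sum $m$, and $0\le u\le\frac54$.
\item[(c)] After such a move, $F\le M_V(\mu')-1\le F+u/m$.
\item[(d)] In every reachable position, $\max\mu-\min\mu\le m$.
\end{enumerate}
\end{lemma}

\begin{proof}
Consider a move of $i$ from a position in which (a) holds. Then $\mu_j\ge M_V(\mu)-1\ge F$ for all $j$, so $u\ge0$. The $m$ largest of the $\mu_j-F$ $(j\ne i)$ have mean $1$ by the definition of $F$, so the other $N-1-m$ are at most $1$; hence $p\le N-1$ and $u\le\frac54$. This is (b). Let $\theta\ge F$ be the $m$-th largest height on $V\setminus\{i\}$. By \eqref{eq:add},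
\[
M_V(\mu')-1=F+\tfrac1m(\mu_i'-\theta)^+,
\]
and (c) follows from $\mu_i'\le F+u$ and $\theta\ge F$. Next, (a) holds after the move. If the move is ineffective, $\mu$ does not change. If it is effective, the inequality persists for $j\ne i$ because $M_V$ does not increase, and for $i$ we have $\mu_i'=F+u\ge F+u/m\ge M_V(\mu')-1$. Since (a) holds for $\mu=0$, induction proves (a)--(c). For (d), the $m$ largest heights include $\max\mu$, and by (a) the others are at least $M_V-1$. So $mM_V\ge\max\mu+(m-1)(M_V-1)$, that is, $\max\mu\le M_V+m-1$, while $\min\mu\ge M_V-1$.
\end{proof}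

\subsection*{Two plays}
The rule keeps the center of a star high by two different mechanisms, visible in two extreme plays.

\begin{example}[the center is held up]\label{ex:held}
Let $\ell$ be a star centered at $w$ in a reachable position, and let $w$ make an effective move. Then $S=V\setminus\{w\}$, $p\ge m$ by Lemma~\ref{lem:floor}(b), and
\[
\sum_{j\ne w}(\mu_j-\mu_w')=\sum_{j\ne w}(\mu_j-F)-(N-1)\beta p=p-\tfrac54p\le-\tfrac m4 .
\]
This is the reason for $\beta(N-1)>1$.
\end{example}

\begin{example}[the floor sinks]\label{ex:sinks}
From the start, play $(N,1),(1,N),(2,N),\dots,(N-2,N)$. The result is a star centered at $N$, although $N$ was lowered first. At the first move $S=\{N-1\}$, $F=-1$ and $p=1$, so $\mu_N=-1+\beta$. At the move of $1$ we have $S=\{N\}$, $F=-1$ and $p=\beta$, so $\mu_1=-1+\beta^2\le\mu_N$. At the move of $j\ge2$ the set $S$ is empty, because $j-1$ already points to $N$, so $\mu_j=F\le-1$. At that moment the $k=N-1-j$ elements $j+1,\dots,N-1$ have height $0$, and the remaining elements other than $j$ have height at most $-1+\beta$. If $k\ge m$, then $\mu_j=-1\le\mu_N$. If $1\le k<m$, then $M_{V\setminus\{j\}}\le-(1-\beta)\frac{m-k}m$,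 so
\[
\mu_j-\mu_N\le-\beta-(1-\beta)\tfrac{m-k}m\le-\tfrac{m-k}m .
\]
Element $N-1$ never moves and contributes $1-\beta$. Altogether $\sum_{j\ne N}(\mu_j-\mu_N)\le1-\frac{m-1}2$. The last elements to join the star see few high elements, hence a lower floor, and end up below the center.
\end{example}

In a general play both mechanisms act, and there is an adverse effect: before joining the final star, the other elements can point to each other and hold each other up. Bounding these lifts is the main work.

\section{Proof of the star inequality}\label{sec:star}

Part (i) of Proposition~\ref{prop:game} is Lemma~\ref{lem:floor}(d). For (ii), fix a play from the start whose final labeling is a star centered at $w$, and let $\Delta=\sum_{j\ne w}(\mu_j-\mu_w)$ in the final position. We must show $\Delta\le-\frac14$.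

\subsection{The center never moves effectively}
In this case $\mu_w=0$ and all heights are at most $0$ throughout. Since $\ell^{\rm in}$ is not a star, some element other than $w$ moves. Consider the last move by such an element $j$. Before it, all elements other than $j$ and $w$ already carry their final label $w$, so $S\subset\{w\}$. Also $F\le-1$, and $p\le\mu_w-F=-F$. The final height of $j$ is at most $F-\beta F\le-(1-\beta)\le-\frac12$, and $\Delta\le-\frac12$.

\subsection{Setup and the basic inequality}
From now on $w$ moves effectively at least once. Number the moves so that the last effective move of $w$ is move $0$ and the final move is move $\tau\ge0$. Let $(\ell^s,\mu^s)$ be the position after move $s$, let $i_s$ be the mover, and let $S(s),F(s),p(s),u(s)$ be the data of the move, computed in $(\ell^{s-1},\mu^{s-1})$. Write $F_0=F(0)$ and $p_0=p(0)$. Then $\mu^s_w=F_0+\beta p_0$ for $0\le s\le\tau$.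

We measure everything from the reference level $F^*=M_V(\mu^0)-1$. Let
\[
a_x=\mu^0_x-F^*\quad(x\in V),\qquad \delta(s)=F^*-F(s)\quad(1\le s\le\tau)
\]
be the initial heights and the \emph{drop} of the floor. Lemma~\ref{lem:floor} and the monotonicity of $M$ give the following facts. By (a), $a_x\ge0$, and the $m$ largest $a_x$ have sum $m$. By (c), $F_0\le F^*\le F_0+\beta p_0/m$, so $a_w\le\beta p_0$. Since $F(s)+1=M_{V\setminus\{i_s\}}(\mu^{s-1})\le M_V(\mu^0)$, we have $\delta(s)\ge0$. Finally, for $1\le s<s'$ we have $F(s')\le M_V(\mu^s)-1\le F(s)+u(s)/m$, that is,
\begin{equation}\label{eq:monotone}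
\delta(s')\ge\delta(s)-\frac{u(s)}m\ge\delta(s)-\frac5{4m}.
\end{equation}
The drop is thus almost nondecreasing. This is what averaging over $m$ elements buys: the floor depends on who moves, but one element changes it by $1/m$ times its lift at most. After any move $s\ge1$,
\begin{equation}\label{eq:after}
\mu^s_{i_s}-F^*\le u(s)-\delta(s).
\end{equation}

Let $P$ be the set of elements other than $w$ that do not move at times $1,\dots,\tau$, let $J=V\setminus(P\cup\{w\})$, and let $n=|J|$. The elements of $P$ point to $w$ throughout, also before move $0$, which changes only the label and height of $w$. So $P\subset S(0)$, and since all terms of $p_0$ are nonnegative,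
\begin{equation}\label{eq:passive}
\sum_{x\in P}a_x\le\sum_{x\in P}(\mu^0_x-F_0)\le p_0 .
\end{equation}
If $n=0$, we are in the situation of Example~\ref{ex:held}, no height changes after move $0$, and $\Delta\le-m/4$. Assume $n\ge1$. For $j\in J$ let $t_j$ be the time of its last move; from $t_j$ on, $j$ points to $w$. Put $\delta_j=\delta(t_j)$, $u_j=u(t_j)$ and
\[
A=\sum_{x\in J}a_x,\qquad D=\sum_{j\in J}\delta_j,\qquad U=\sum_{j\in J}u_j .
\]
By \eqref{eq:after}, $\mu^\tau_j-F_0\le\beta p_0/m-\delta_j+u_j$ for $j\in J$. Together with \eqref{eq:passive}, $|P|+n=N-1$ and $\beta n\le\frac54$, this gives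
\begin{equation}\label{eq:basic}
\Delta=\sum_{j\ne w}(\mu_j^\tau-F_0)-(N-1)\beta p_0\le p_0+\frac5{4m}p_0-D+U-\frac54p_0\le-\frac{p_0}5-D+U .
\end{equation}
The terms $-p_0/5$ and $-D$ are the mechanisms of Examples~\ref{ex:held} and~\ref{ex:sinks}. We bound the total lift $U$ from above and then the total drop $D$ from below.

\subsection{The support of a family of moves}
Let $s\ge1$ be a time with $i_s\in J$, and let $x\in S(s)$. Then $x$ points to $i_s\ne w$, so $x\notin P$, and either $x=w$ or $x\in J$. An element $x\in J$ is \emph{static at $s$} if it has not moved at times $1,\dots,s-1$; otherwise let $\operatorname{pr}(x,s)$ be its last move among these times. Put $\delta^-(x,s)=0$ if $x$ is static at $s$ and $\delta^-(x,s)=\delta(\operatorname{pr}(x,s))$ otherwise. Since $\mu_x^{s-1}-F(s)=(\mu_x^{s-1}-F^*)+\delta(s)$, inequality \eqref{eq:after} gives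
\[
\mu^{s-1}_x-F(s)\ \begin{cases}=a_w+\delta(s), & x=w,\\ =a_x+\delta(s)-\delta^-(x,s), & x\text{ static at }s,\\ \le u(\operatorname{pr}(x,s))+\delta(s)-\delta^-(x,s), & \text{otherwise.}\end{cases}
\]
Let $Z(s)$ be the set of nonstatic elements of $S(s)\cap J$, and let
\[
\Phi(s)=\sum_{x\in Z(s)}u(\operatorname{pr}(x,s))
\]
be the \emph{inherited lift}. Summing over $S(s)$, and using $a_w+\delta(s)\ge0$ in case $w\notin S(s)$,
\begin{equation}\label{eq:support}
p(s)\le\sum_{\substack{x\in S(s)\cap J\\ \text{static at }s}}a_x+\Phi(s)+\sum_{x\in S(s)\cap J}\big[\delta(s)-\delta^-(x,s)\big]+a_w+\delta(s).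
\end{equation}
For a single move, each of the sums can be of order $N$, which makes $u(s)$ of order $1$; summed over $J$ this would be far too much. The gain comes from summing over moves of distinct elements: an element points to one target at a time, and to change its target it must move, which sends it down to the current floor. Put $\eta=(1-\beta N/m)^{-1}\le(1-\frac4{3m})^{-1}\le1.0001$.

\begin{lemma}\label{lem:family}
Let $1\le s_1<\dots<s_k$ be times whose movers $z_1,\dots,z_k$ are distinct elements of $J$. For each $x\in J$ that lies in some $S(s_r)$, let $r(x)$ be the largest such $r$. Then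
\[
\sum_ru(s_r)\le\eta\beta\Big(A+\sum_r\Phi(s_r)+\sum_x\delta(s_{r(x)})+\sum_r\big(a_w+\delta(s_r)\big)\Big).
\]
\end{lemma}

\begin{proof}
Let $E=\sum_ru(s_r)$, and sum \eqref{eq:support} over $s_1,\dots,s_k$. If $x\in S(s_r)$ is static at $s_r$, then $z_r=\ell^0(x)$. As the $z_r$ are distinct, each $x\in J$ occurs at most once in the static sums, and their total is at most $A$.

For the differences fix $x\in J$ with $R=\{r:x\in S(s_r)\}\ne\emptyset$, and let $r<r'$ be consecutive in $R$. The element $x$ points to $z_r$ just before $s_r$ and to $z_{r'}\ne z_r$ just before $s_{r'}$, and the mover at $s_r$ is $z_r\ne x$. So $x$ moves strictly between $s_r$ and $s_{r'}$. Hence $\operatorname{pr}(x,s_{r'})>s_r$, and \eqref{eq:monotone} gives $\delta^-(x,s_{r'})\ge\delta(s_r)-u(s_r)/m$. For the smallest index in $R$ use $\delta^-\ge0$. The sum telescopes: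
\[
\sum_{r\in R}\big[\delta(s_r)-\delta^-(x,s_r)\big]\le\delta(s_{r(x)})+\frac1m\sum_{r\in R}u(s_r)\le\delta(s_{r(x)})+\frac Em .
\]
There are at most $N$ such $x$. Multiplying by $\beta$, we find that $E$ is at most $\beta$ times the bracket in the statement plus $\beta NE/m$.
\end{proof}

\subsection{The inherited lift}
The inherited lift $\Phi(s)$ is itself a sum of lifts of moves by distinct elements of $J$, so Lemma~\ref{lem:family} bounds it in terms of earlier values of $\Phi$. Used naively, this recursion diverges: it bounds the maximum $\Theta$ of $\Phi$ by a constant plus $\eta\beta(N-1)\Theta$, and we needed $\beta(N-1)>1$. What saves the estimate is that the elements of $Z(s)$ all point to $i_s$ from their last move on. When the $r$-th of them moves, the earlier ones are no longer available to support it. Two steps of the recursion then produce the factor $(\beta N)^2/2$ instead of $(\beta N)^2$, and this is less than $1$ because $\beta N<\sqrt2$.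

\begin{lemma}\label{lem:inherited}
For every time $s\ge1$ with $i_s\in J$,
\[
\Phi(s)\le24\beta A+64\,\delta(s)+32\,a_w+\frac{80}m .
\]
\end{lemma}

\begin{proof}
Put $\hat\delta=\delta(s)+\frac5{4m}$ and $\sigma=\beta A+\frac43(2\hat\delta+a_w)$. The right side of the claim is $24\sigma$, and $\delta(s')\le\hat\delta$ for $1\le s'<s$ by \eqref{eq:monotone}. For $1\le k\le N-1$ let $\Theta_k$ be the maximum of $\sum_{x\in Z'}u(\operatorname{pr}(x,s_0))$ over all times $1\le s_0\le s$ with $i_{s_0}\in J$ and all $Z'\subset Z(s_0)$ with $|Z'|\le k$. The numbers $\Theta_k$ are finite, nonnegative and nondecreasing in $k$. Put $\Theta=\Theta_{N-1}$. Since $i_s\notin Z(s)$, we have $\Phi(s)\le\Theta$.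

Take $s_0$ and $Z'=\{z_1,\dots,z_{k'}\}\subset Z(s_0)$ with $k'\le k$, put $y=i_{s_0}$, and order $Z'$ so that the times $s_r=\operatorname{pr}(z_r,s_0)$ satisfy $s_1<\dots<s_{k'}<s_0$. We claim that $|Z(s_r)|\le N-r$. The elements of $Z(s_r)$ point to $z_r$ just before $s_r$, so $z_r\notin Z(s_r)$. For $q<r$ the element $z_q$ does not move between $s_q$ and $s_0$, so it points to $y$ just before $s_r$; and $y\ne z_r$, because $z_r$ points to $y$ just before $s_0$. So $z_q\notin Z(s_r)$, which proves the claim. Consequently $\Phi(s_r)\le\Theta_{N-r}$. In Lemma~\ref{lem:family} the last two sums together are at most $N\hat\delta+N(a_w+\hat\delta)$, because $s_r<s$. With $\beta N\le\frac43$ we obtain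
\begin{equation}\label{eq:recursion}
\Theta_k\le\eta\sigma+\eta\beta\sum_{r=1}^k\Theta_{N-r}\qquad(1\le k\le N-1).
\end{equation}
In particular $\Theta_k\le\eta\sigma+\eta\beta k\Theta$. Insert this into \eqref{eq:recursion} for $k=N-1$, where the sum is $\sum_{k=1}^{N-1}\Theta_k$:
\[
\Theta\le\eta\sigma+\eta\beta\sum_{k=1}^{N-1}\big(\eta\sigma+\eta\beta k\Theta\big)\le\eta\Big(1+\frac43\eta\Big)\sigma+\eta^2\frac{(\beta N)^2}2\Theta\le2.34\,\sigma+0.89\,\Theta,
\]
since $(\beta N)^2/2\le\frac89$. Hence $\Theta\le(2.34/0.11)\,\sigma\le24\sigma$.
\end{proof}

\subsection{Upper bound for the total lift}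
Apply Lemma~\ref{lem:family} to the last moves $t_j$, $j\in J$, in order of time, and use $\beta n\le\frac43$. By Lemma~\ref{lem:inherited},
\[
\beta\sum_{j\in J}\Phi(t_j)\le32\beta A+64\beta D+\frac{128}3a_w+\frac{320}{3m}.
\]
For the third term let $x\in J$ lie in some $S(t_j)$, and let $t_j$ be the latest such time. Then $x\ne j$ points to $j\ne w$ just before and just after $t_j$, while its final label is $w$. So $t_x>t_j$, and $\delta(t_j)\le\delta_x+\frac5{4m}$ by \eqref{eq:monotone}. The third term, times $\beta$, is therefore at most $\beta D+\frac5{3m}$. The fourth term, times $\beta$, is at most $\frac43a_w+\beta D$. Adding up,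
\[
U\le\eta\Big(33\beta A+66\beta D+44a_w+\frac{325}{3m}\Big)\le34\beta A+67\beta D+45a_w+\frac{110}m .
\]
Since $a_w\le\beta p_0$ and $67\beta\le10^{-6}$,
\begin{equation}\label{eq:lift}
U\le H+10^{-6}(D+p_0),\qquad H=34\beta A+\frac{110}m .
\end{equation}

\subsection{Lower bound for the total drop}
As in Example~\ref{ex:sinks}, the drop comes from the last elements to move. We use the last $h=m/100=10^3$ of them. Write $J=\{j_1,\dots,j_n\}$ with $t_{j_1}<\dots<t_{j_n}$, and let $A_{(k)}$ be the sum of the $k$ largest values $a_x$, $x\in J$. Then $A_{(k)}\le m$ for $k\le\min(n,m)$. Let $0\le k<\min(n,h)$, $j=j_{n-k}$ and $t=t_j$. By the definition of the floor, $m(1-\delta_j)=m(F(t)+1-F^*)$ is the sum of $\mu^{t-1}_x-F^*$ over some $m$-element subset of $V\setminus\{j\}$. The number $\mu^{t-1}_x-F^*$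
\begin{itemize}
\item equals $a_x$ for $x\in P\cup\{w\}$;
\item is at most $u_x-\delta_x\le u_x$ for $x=j_r$ with $r<n-k$, by \eqref{eq:after}, since $x$ has made its last move;
\item is at most $a_x$ for the $k$ elements $x=j_r$ with $r>n-k$, since heights do not increase.
\end{itemize}
All these bounds are nonnegative, so by \eqref{eq:passive} the sum is at most $p_0+a_w+U+A_{(k)}\le2p_0+U+A_{(k)}$. Hence $\delta_j\ge1-\frac1m(A_{(k)}+2p_0+U)$. We sum over $k$, use $\delta\ge0$ for the remaining elements of $J$, and recall $h/m=\frac1{100}$:
\begin{equation}\label{eq:drop}
D\ge G-\frac{2p_0+U}{100},\qquad G=\sum_{k=0}^{\min(n,h)-1}\Big(1-\frac{A_{(k)}}m\Big).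
\end{equation}

It remains to compare the gain $G$ with the loss $H$. All terms of $G$ are nonnegative and the term $k=0$ equals $1$, so $G\ge1$. This is not enough when $A$ is of order $N$, for then $H$ is larger than $1$. But a large $A$ means that many elements of $J$ have comparable heights, so the top $k<h$ of them carry only part of the mass $m$, and each term of $G$ is large. To quantify this, let $\xi$ be the $m$-th largest value $a_x$, $x\in J$, if $n\ge m$, and $\xi=0$ otherwise. If $n\ge m$, then $A_{(k)}\le A_{(m)}-(m-k)\xi\le m-(m-k)\xi$ for $k<h$, so each of the $h$ terms of $G$ is at least $(1-\frac km)\xi\ge0.99\,\xi$, and $G\ge990\,\xi$. In all cases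
\[
G\ge\max\{1,990\,\xi\}\ge\tfrac12+495\,\xi .
\]
On the other side, $A\le m+N\xi$: if $n<m$ then $A=A_{(n)}\le m$, and if $n\ge m$ then $A\le A_{(m)}+(n-m)\xi$. Thus $\beta A\le\frac43(10^{-3}+\xi)$ and
\[
H\le\tfrac{136}3(10^{-3}+\xi)+0.0011\le0.05+46\,\xi .
\]
Here the two separations of scale enter: $m/N=10^{-3}$ and $1/m$ make the constant term of $H$ small, and $h=10^3$ is large against the coefficient $46$.

\subsection{Conclusion}
Inserting \eqref{eq:lift} into \eqref{eq:drop} gives $(1+10^{-8})D\ge G-0.021\,p_0-0.01\,H$. Since $G,p_0,H\ge0$, division yields $D\ge0.99\,G-0.021\,p_0-0.01\,H$. By \eqref{eq:basic} and \eqref{eq:lift},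
\begin{align*}
\Delta&\le(-0.2+10^{-6})\,p_0+H-(1-10^{-6})D\\
&\le(-0.2+10^{-6}+0.021)\,p_0+1.01\,H-0.98\,G\\
&\le(0.051+46.5\,\xi)-(0.49+485\,\xi)\le-0.43 .
\end{align*}
So $\Delta\le-\frac14$ in all cases. This proves Proposition~\ref{prop:game}, and with it Theorem~\ref{thm:main}.

\section{Larger joins}\label{sec:join}

\begin{proof}[Proof of Theorem~\ref{thm:join}]
Since $\hat Y_i$ has at least $N$ points, we may identify $Y_i$ with a subset of $\hat Y_i$. Let $\hat X=\prod_i\operatorname{Cone}(\hat Y_i)$, so that $\operatorname{Cone}(\hat B)=\hat X\times\operatorname{Cone}(B')$. Each $T_i$ is a union of leaves of $\operatorname{Cone}(\hat Y_i)$ and hence convex, so $X$ is a convex subset of $\hat X$. Let $K\subset X$ and $C=K\cap B$ be as in the proof of Theorem~\ref{thm:main}. Then $K$ is a convex cone in $\hat X$, and it is closed there, as a finite union of complete subsets $\varphi_\ell(K_\ell)$. So $K\times\operatorname{Cone}(B')$ is a closed convex cone in $\operatorname{Cone}(\hat B)$, and by Lemma~\ref{lem:cone} its unit sphere $\hat C=C*B'$ is closed and convex in $\hat B$.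

\emph{Property (1).} Let $v=(v_1,v_2)\in\hat B$, so $|v_1|^2+|v_2|^2=1$. By Lemma~\ref{lem:test} some $y\in C$ has $\langle v,(y,0)\rangle=\langle v_1,y\rangle\le-\kappa|v_1|$. If $v_2\ne0$, an antipode $y'\in B'$ of $v_2/|v_2|$ has $\langle v,(0,y')\rangle=-|v_2|$; this is where we use that $B'$ is a building. Both $(y,0)$ and $(0,y')$ lie in $\hat C$. We have $\max\{\kappa|v_1|,|v_2|\}\ge\kappa/\sqrt{1+\kappa^2}$, since otherwise $|v_1|^2+|v_2|^2<\frac1{1+\kappa^2}+\frac{\kappa^2}{1+\kappa^2}=1$. So some point of $\hat C$ is at distance at least $\pi/2+\rho$ from $v$, with $\rho=\arcsin\big(\kappa/\sqrt{1+\kappa^2}\big)>0$ independent of $v$.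

\emph{Property (2).} Let $y=(y_1,y_2)\in\hat C$ be at distance $\pi$ from $(\bar c,0)$. Then $-1=\langle\bar c,y_1\rangle\ge-|y_1|\ge-1$, so $|y_1|=1$ and $y_1\in C$ is an antipode of $\bar c$. There is no such point by Theorem~\ref{thm:main}(2). Hence $(\bar c,0)$ has no antipode in $\hat C$, and $\hat C$ is not a spherical building.

\emph{Particular cases.} Take the $\hat Y_i$ finite, and let $B'$ be empty or a join of $k\ge1$ finite $0$-dimensional buildings with at least three points each. Then $\hat B$ is a finite thick building of dimension $N-1+k$, with $k=0$ for empty $B'$. For the Tits boundaries, recall that $\partial_T(X_1\times X_2)=\partial_TX_1*\partial_TX_2$, that $\partial_T\mathbb H^2$ is a set of the cardinality of the continuum with all distances between distinct points equal to $\pi$, and that $B'=\partial_TX'$ is a spherical building. So $\partial_T\big((\mathbb H^2)^N\times X'\big)$ has the form $\hat B$.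
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bridson--Haefliger, I.5.

\bibitem{KL97} Bruce Kleiner and Bernhard Leeb, \emph{Rigidity of quasi-isometries for symmetric spaces and Euclidean buildings}, IHES, 1997.

\bibitem{KL04} Bruce Kleiner and Bernhard Leeb, \emph{Rigidity of invariant convex sets in symmetric spaces}, arXiv:math/0412123 (2004).

\end{thebibliography}
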